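\title{Horospheres of a closed negatively curved manifold need not share a volume growth order}

\begin{abstract}
Let $M$ be the universal cover of a closed negatively curved manifold. Is there an exponent $k$ such that, in every horosphere of $M$, intrinsic balls of large radius $r$ have volume comparable to $r^k$? For surfaces the answer is yes, with $k=1$. We show that in every dimension $n\ge3$ the answer is no, even when the curvature is pinched arbitrarily close to $-1$, and that in the counterexamples a topologically generic horosphere has no growth order at all. The examples are manifolds of constant curvature $-a^2$ whose metric is changed near a totally geodesic hypersurface with a wide collar, in such a way that the hypersurface acquires curvature $-1$.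
\end{abstract}

\section{The question and the answer}

Let $M$ be a complete simply connected Riemannian manifold of dimension $n\ge2$ with negative sectional curvature, and let $\Gamma$ be a discrete group of isometries acting freely and cocompactly on $M$. Thus $M/\Gamma$ is a closed negatively curved manifold with universal cover $M$. A \emph{horosphere} of $M$ is a level set of a Busemann function, that is, a sphere centered at a point $\xi$ of the ideal boundary $\partial M$; Section~\ref{sec:horo} recalls the definitions. With the metric induced from $M$, a horosphere is a complete Riemannian manifold of dimension $n-1$, and we ask how fast its intrinsic balls grow.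

\begin{definition}
A complete $C^1$ Riemannian manifold $N$ has \emph{volume growth of order $k\ge0$} if for each $x\in N$ there are $C_x>1$ and $R_x>0$ such that
\[
C_x^{-1}r^k\le\operatorname{Vol}B(x,r)\le C_xr^k\qquad\text{for all }r>R_x,
\]
where $B(x,r)$ is the ball for the intrinsic distance of $N$.
\end{definition}

It suffices to check this at one point, since $B(x',r-\ell)\subset B(x,r)\subset B(x',r+\ell)$ when $\ell$ is the distance from $x$ to $x'$.

In constant curvature $-a^2$ the space $M$ is $\mathbb R\times\mathbb R^{n-1}$ with the metric $dt^2+e^{2at}|dx|^2$, each horosphere is isometric to a slice $\{t=\text{const}\}$, and all horospheres are flat, of order $n-1$. On a surface, horospheres are lines, of order $1$. In general one may scale the metric so that $-A^2\le\sec\le-1$, and then it is known that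
\begin{equation}\label{eq:pinched}
C^{-1}r^{(n-1)/A}\le\operatorname{Vol}B(x,r)\le Cr^{(n-1)A}\qquad\text{for large }r;
\end{equation}
we recover this in Remark~\ref{rem:pinched}. So the growth is always caught between two polynomials, and the following question from \cite{CLS} asks whether compactness of the quotient selects one exponent.

\medskip
\noindent\textbf{Question.} \emph{Let $M/\Gamma$ be a closed negatively curved manifold. Is there $k=k(M)>0$ such that every horosphere of $M$ has volume growth of order $k$?}
\medskip

There is a reason to guess yes. For $\xi\in\partial M$, a horosphere $H$ centered at $\xi$ and $x\in H$, put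
\[
\overline k(\xi)=\limsup_{r\to\infty}\frac{\log\operatorname{Vol}B_H(x,r)}{\log r},\qquad
\underline k(\xi)=\liminf_{r\to\infty}\frac{\log\operatorname{Vol}B_H(x,r)}{\log r}.
\]
These numbers depend only on $\xi$ (Remark~\ref{rem:pinched}), and $\underline k(\xi)=\overline k(\xi)=k$ if $H$ has growth of order $k$. Both functions are $\Gamma$-invariant, because $\gamma\in\Gamma$ maps horospheres centered at $\xi$ isometrically onto horospheres centered at $\gamma\xi$, and every $\Gamma$-orbit in $\partial M$ is dense. If $\overline k$ and $\underline k$ were continuous, they would be constant. They need not be.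

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(A)] If $\dim M=2$, every horosphere has volume growth of order $1$.
\item[(B)] Let $n\ge3$, $a>1$ and $\theta>0$. There are a closed $n$-manifold $M/\Gamma$ with $-(a+\theta)^2\le\sec\le-1$, a closed embedded totally geodesic hypersurface $\Sigma\subset M/\Gamma$, and numbers
\[
k_-\le n-1+\theta,\qquad k_+\ge n-1+(n-2)\Bigl(1-\frac1a\Bigr)-\theta,
\]
such that
\begin{enumerate}
\item[(i)] some $\eta\in\partial M$ has $\overline k(\eta)\le k_-$;
\item[(ii)] every $\xi$ in the ideal boundary of any lift of $\Sigma$ to $M$ has $\underline k(\xi)\ge k_+$;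
\item[(iii)] for all $\xi$ in a dense $G_\delta$ subset of $\partial M$, $\underline k(\xi)\le k_-$ and $\overline k(\xi)\ge k_+$.
\end{enumerate}
\end{enumerate}
\end{theorem}

\begin{corollary}
Let $n\ge3$. If $\theta<\frac{n-2}2(1-\frac1a)$, the horospheres of the manifold in Theorem~\ref{thm:main}(B) have no common growth order, and those centered in a dense $G_\delta$ subset of $\partial M$ have no growth order at all. For every $\epsilon>0$ such manifolds exist with $-1-\epsilon\le\sec\le-1$. The gap $k_+-k_-$ can be made arbitrarily close to $n-2$ by taking $a$ large.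
\end{corollary}

\begin{proof}
The condition on $\theta$ gives $k_+-k_-\ge(n-2)(1-\frac1a)-2\theta>0$. A common order $k$ would satisfy $k\le k_-$ by (i) and $k\ge k_+$ by (ii). For $\xi$ as in (iii) we have $\underline k(\xi)<\overline k(\xi)$. For the pinching, take $a$ and $\theta$ with $(a+\theta)^2\le1+\epsilon$. Finally, (i)--(iii) persist when $k_-$ is increased and $k_+$ is decreased, so we may assume $k_+-k_-=(n-2)(1-\frac1a)-2\theta$, which tends to $n-2$ as $a\to\infty$ and $\theta\to0$.
\end{proof}

\subsection*{The idea}
Take a unit ball in a horosphere centered at $\xi$ and push it for time $t$ along the geodesics that come from $\xi$. If lengths are multiplied by about $e^{\lambda t}$ and volumes by about $e^{\nu t}$, the image resembles a ball of radius $r=e^{\lambda t}$ and volume $r^{\nu/\lambda}$. In curvature $-a^2$ we have $\lambda=a$ and $\nu=(n-1)a$, and $a$ cancels. To change the exponent one has to separate the two rates, and this is possible because distance is governed by the cheapest paths while volume is governed by typical points. We let most of $M$ have curvature $-a^2$ and insert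 totally geodesic \emph{walls} $W$ of curvature $-1$. If $\xi\in\partial W$, the horosphere $H$ contains the flat $H\cap W\cong\mathbb R^{n-2}$, which expands at rate $1$ only. It is a thin network of fast roads, from which a region of large volume is reached cheaply. If the geodesics toward $\xi$ keep away from the walls, no such roads are available and the exponent stays near $n-1$.

With a single wall everything can be computed by hand (Section~\ref{sec:wall}). A closed manifold has infinitely many walls in its universal cover (Section~\ref{sec:closed}), and the work is to show that walls far apart from each other disturb the rates $a$ and $(n-1)a$ only slightly. The tool is an estimate on the shadows of walls (Section~\ref{sec:shadow}), which feeds two recursions, for lengths and for volumes (Section~\ref{sec:rec}). Parts (i) and (ii) follow in Section~\ref{sec:two}, and part (iii) follows from them by a Baire category argument in Section~\ref{sec:generic}.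

\section{Horospheres under a curvature pinching}\label{sec:horo}

In this section $M$ is a complete simply connected manifold of dimension $n\ge2$ with $-A^2\le\sec\le-1$. The universal cover of a closed negatively curved manifold has this form after scaling, and scaling does not change growth orders. We write $d$ for the distance, $B_M$ for the open balls, and $[x,y]$ for the unique geodesic segment from $x$ to $y$. We use the following textbook facts.

\begin{enumerate}
\item[(F1)] \emph{Convexity.} Balls are convex. A connected complete totally geodesic submanifold $W$ is convex, so $d$ restricts to the intrinsic distance of $W$. The function $d(\cdot,W)$ is convex along geodesics, so $\mathcal N_\rho(W)=\{d(\cdot,W)\le\rho\}$ and $\{d(\cdot,W)<\rho\}$ are convex. Every point has a unique nearest point on $W$, its \emph{foot}, and a unit speed geodesic $w$ that leaves $W$ orthogonally at time $0$ has $d(w(s),W)=|s|$.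
\item[(F2)] \emph{Thin polygons.} Every point on a side of a geodesic triangle is within distance $1$ of the union of the other two sides, by comparison with the hyperbolic plane, where the constant is $\log(1+\sqrt2)$. Cutting along a diagonal, every point on a side of a geodesic quadrilateral is within distance $2$ of the union of the other three sides.
\item[(F3)] \emph{Ideal boundary.} The set $\partial M$ consists of the classes of unit speed geodesic rays that stay at bounded distance from each other. From each $x\in M$ there is exactly one ray to each $\xi\in\partial M$. For the cone topology on $\partial M$, sending a unit vector to its base point and the endpoint of its ray is a homeomorphism from the unit tangent bundle onto $M\times\partial M$; in particular $\partial M$ is a sphere. For $W$ as in (F1) we have $\partial W\subset\partial M$, and the ray from a point of $W$ to a point of $\partial W$ lies in $W$.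
\item[(F4)] \emph{Minimality.} If a discrete group $\Gamma$ of isometries acts cocompactly, its limit set is all of $\partial M$, so $\Gamma$ is nonelementary and every $\Gamma$-orbit in $\partial M$ is dense.
\item[(F5)] \emph{Volume comparison.} The volume of $B_M(x,\varrho)$ is at least that of the Euclidean ball of radius $\varrho$ (G\"unther) and at most that of the ball of radius $\varrho$ in constant curvature $-A^2$ (Bishop).
\end{enumerate}

\subsection*{Busemann functions and their flows}
Fix $\xi\in\partial M$ and a ray $c$ to $\xi$. The \emph{Busemann function} $b(x)=\lim_{t\to\infty}(d(x,c(t))-t)$ changes by a constant when $c$ is replaced by another ray to $\xi$, and we allow adding any constant. The vector $-\nabla b(x)$ is the initial vector of the ray from $x$ to $\xi$, so $|\nabla b|=1$ and $b$ is $1$-Lipschitz. The horospheres centered at $\xi$ are the sets $H_s=\{b=s\}$. By Heintze and Im Hof \cite{HIH}, $b$ is $C^2$ and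
\begin{equation}\label{eq:hess}
|v|^2\le\operatorname{Hess}b(v,v)\le A|v|^2\qquad(v\in TH_s).
\end{equation}
The flow $\varphi_t$ of $\nabla b$ is therefore $C^1$; it moves points away from $\xi$ along geodesics and maps $H_s$ onto $H_{s+t}$. Once $\xi$ is fixed, each point $p$ lies on one horosphere centered at $\xi$. We write $d_H$ for the intrinsic distance of any horosphere and $B(p,\varrho)$ for the open intrinsic ball in the horosphere through $p$. When a horosphere $H$ is given, we normalize $b=0$ on $H$. Paths are Lipschitz.

\begin{lemma}[Expansion]\label{lem:exp}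
Let $v\in T_xH_s$ and $t\ge0$.
\begin{enumerate}
\item[(a)] $e^t|v|\le|D\varphi_tv|\le e^{At}|v|$.
\item[(b)] If $\sec\le-a^2$ at the points $\varphi_{t'}(x)$, $0\le t'\le t$, then $|D\varphi_tv|\ge\frac12e^{at}|v|$.
\item[(c)] If $w$ is a unit speed geodesic and $(b\circ w)'(s_0)\ge0$, then $e^{b(w(s))}\ge e^{b(w(s_0))}\cosh(s-s_0)$ for $s\ge s_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $v\ne0$ and $J(t)=D\varphi_tv\in TH_{s+t}$. Then $J'=\nabla_J\nabla b$, so $(|J|^2)'=2\operatorname{Hess}b(J,J)$ lies between $2|J|^2$ and $2A|J|^2$, which gives (a).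

For (b) and (c), note that a positive function $j$ with $j''\ge a^2j$ and $j'(0)\ge0$ satisfies $j(t)\ge j(0)\cosh at$ for $t\ge0$: the function $j'\cosh at-aj\sinh at$ is nonnegative at $0$ and has derivative $(j''-a^2j)\cosh at\ge0$, so $j/\cosh at$ is nondecreasing. In (b), $J$ is the variation field of a family of geodesics, hence a Jacobi field, and it is orthogonal to the flow line $c$. For $j=|J|$ the Jacobi equation and the Cauchy--Schwarz inequality give
\[
j''=\frac{\langle J'',J\rangle}{j}+\frac{|J'|^2j^2-\langle J',J\rangle^2}{j^3}\ge-\sec(J,c')\,j\ge a^2j,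
\]
and $j'(0)\ge0$ by \eqref{eq:hess}. In (c), put $\beta=b\circ w$. Since $|\nabla b|=1$, we have $\operatorname{Hess}b(\nabla b,\cdot)=0$, so \eqref{eq:hess} applied to the part of $w'$ orthogonal to $\nabla b$ gives $\beta''\ge1-\beta'^2$. Hence $(e^\beta)''=(\beta''+\beta'^2)e^\beta\ge e^\beta$.
\end{proof}

We record the consequences that are used throughout. For $t\ge0$, the map $\varphi_{-t}$ multiplies lengths in horospheres by at most $e^{-t}$ and $\varphi_t$ multiplies them by at most $e^{At}$, so
\begin{equation}\label{eq:balls}
B(\varphi_tq,e^t\varrho)\subset\varphi_tB(q,\varrho)\subset B(\varphi_tq,e^{At}\varrho).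
\end{equation}
The Jacobian of $\varphi_t$ between horospheres is a product of $n-1$ singular values, so it lies in $[e^{(n-1)t},e^{(n-1)At}]$, and it is at least $2^{-(n-1)}e^{(n-1)at}$ where Lemma~\ref{lem:exp}(b) applies. The \emph{projection} $\Phi_H(w)=\varphi_{-b(w)}(w)$ onto $H=H_0$ is constant on flow lines, so $D\Phi_H(v)=D\varphi_{-b(w)}(v^\top)$, where $v^\top$ is the part of $v\in T_wM$ orthogonal to $\nabla b$. Hence
\begin{equation}\label{eq:proj}
|D\Phi_H(v)|\le e^{-b(w)}|v|\ \text{ if }b(w)\ge0,\qquad|D\Phi_H(v)|\le e^{A|b(w)|}|v|\ \text{ if }b(w)\le0.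
\end{equation}

\begin{lemma}\label{lem:proper}
A horosphere $H$ is connected, complete and noncompact, and $d\le d_H$ on $H$. Its closed balls are compact, and any two of its points are joined by a path of length equal to their distance.
\end{lemma}

\begin{proof}
$H=\Phi_H(M)$ is connected, and $d\le d_H$ because paths in $H$ are paths in $M$. A $d_H$-Cauchy sequence thus converges in $M$, and its limit lies in the closed submanifold $H$; so $H$ is complete. For $m>0$ take a geodesic line tangent to $H_{-m}$ at a point $p$. By Lemma~\ref{lem:exp}(c) it meets $H$ on both sides of $p$, at distance at least $m$ from $p$ since $b$ is $1$-Lipschitz. So $H$ contains points at distance at least $2m$ from each other, and $H$ is noncompact. The last sentence is the Hopf--Rinow--Cohn-Vossen theorem for complete locally compact length spaces.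
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
A connected complete noncompact Riemannian manifold of dimension $1$ is isometric to $\mathbb R$, so $\operatorname{Vol}B(x,r)=2r$.
\end{proof}

Horospheres have only a $C^1$ metric, so comparison geometry does not apply to them directly. We control their small balls by thickening them in $M$.

\begin{lemma}\label{lem:unit}
For $\varrho>0$ there are $0<v^-_\varrho\le v^+_\varrho$, depending only on $n$, $A$ and $\varrho$, such that $v^-_\varrho\le\operatorname{Vol}B(q,\varrho)\le v^+_\varrho$ for every horosphere $H$ and every $q\in H$.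
\end{lemma}

\begin{proof}
For $U=B(q,\varrho)$ and an interval $I$ let $U_I=\{\varphi_s(y):y\in U,\ s\in I\}$. Since $\nabla b$ is the unit normal of the horospheres, $\operatorname{Vol}U_I=\int_I\operatorname{Vol}(\varphi_sU)\,ds$. Thus $\operatorname{Vol}U\le\operatorname{Vol}U_{[0,1]}\le\operatorname{Vol}B_M(q,\varrho+1)$, and (F5) gives the upper bound. Now choose $\varrho'>0$ with $\varrho'e^{A\varrho'}<\varrho$. For $w\in B_M(q,\varrho')$ we have $|b|\le\varrho'$ on $[q,w]$, so $\Phi_H([q,w])$ has length less than $\varrho$ by \eqref{eq:proj}, and $w\in U_{[-\varrho',\varrho']}$. Therefore $\operatorname{Vol}B_M(q,\varrho')\le2\varrho'e^{(n-1)A\varrho'}\operatorname{Vol}U$, and (F5) gives the lower bound.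
\end{proof}

\begin{remark}\label{rem:pinched}
Let $q=\varphi_{-t}(x)$. By \eqref{eq:balls}, $B(x,e^t)\subset\varphi_tB(q,1)\subset B(x,e^{At})$, and the middle set has volume between $v_1^-e^{(n-1)t}$ and $v_1^+e^{(n-1)At}$. Taking $r=e^t$ and $r=e^{At}$ gives \eqref{eq:pinched}. For fixed $t$, the same inclusions and Jacobian bounds compare balls in two horospheres with the same center up to constant factors in radius and in volume. Such factors do not affect $\overline k$ and $\underline k$, nor does a change of the base point; so these numbers depend only on $\xi$.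
\end{remark}

\section{One wall}\label{sec:wall}

From now on $n\ge3$ and $a>1$. Let $W$ be a hyperplane of the hyperbolic space $\mathbb H^n$ of curvature $-1$, with its metric $g_W$ of curvature $-1$, and let $u$ be the signed distance to $W$. In the coordinates $\mathbb H^n=\mathbb R\times W$ given by the geodesics normal to $W$, the metric is $du^2+\cosh^2u\,g_W$. We replace $\cosh u$ by a function $f$ and rescale:
\[
g_f=a^{-2}\bigl(du^2+f(u)^2g_W\bigr).
\]
Where $f=\cosh$, this metric has curvature $-a^2$. We want $f(0)=a$, so that $W$ keeps the metric $g_W$, and $f$ even, so that $W$ is totally geodesic and its two sides play the same role. The curvature operator of $du^2+f^2g_W$ is the scalar $-f''/f$ on $\partial_u\wedge TW$ and the scalar $-(1+f'^2)/f^2$ on $\Lambda^2TW$, so each sectional curvature is a convex combination of these two numbers. To keep the curvature of $g_f$ in $[-a^2(1+\delta)^2,-1]$ we need both quotients in $[a^{-2},(1+\delta)^2]$. At $u=0$ the second one equals $a^{-2}$, so there is no room for error near the wall. The function $\sqrt{\cosh^2u+a^2-1}$ satisfies the bounds exactly,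 and we cut off its constant term slowly, away from $u=0$.

\begin{lemma}\label{lem:warp}
Let $a>1$ and $\delta>0$. There are $u_0>0$ and a smooth even function $f>0$ on $\mathbb R$ with $f(0)=a$, $f(u)=\cosh u$ for $|u|\ge u_0$, and
\[
a^{-2}\le\frac{f''}f\le(1+\delta)^2,\qquad a^{-2}\le\frac{1+f'^2}{f^2}\le(1+\delta)^2.
\]
\end{lemma}

\begin{proof}
Let $\mu=a^2-1$ and let $\epsilon>0$ be chosen below. Fix a smooth $\chi_0:\mathbb R\to[0,1]$ equal to $1$ on $(-\infty,0]$ and to $0$ on $[1,\infty)$. For $\ell$ large, $\chi(u)=\chi_0((|u|-1)/\ell)$ is smooth and even, equals $1$ for $|u|\le1$ and $0$ for $|u|\ge u_0:=1+\ell$, and has $|\chi'|,|\chi''|\le\epsilon$. Put $\sigma=\cosh^2u$, $z=\mu\chi\in[0,\mu]$, $F=\sigma+z$ and $f=\sqrt F$. Then $f(0)=a$. From $\sigma'^2=4\sigma(\sigma-1)$ and $\sigma''=4\sigma-2$ we get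
\[
\frac{f''}f=\frac{F''}{2F}-\frac{F'^2}{4F^2}=P_1+\frac{z''}{2F}-E,\qquad
\frac{1+f'^2}{f^2}=\frac1F+\frac{F'^2}{4F^2}=P_2+E,
\]
where
\[
P_1=\frac{\sigma^2+2\sigma z-z}{(\sigma+z)^2},\qquad P_2=\frac{\sigma^2+z}{(\sigma+z)^2},\qquad E=\frac{2\sigma'z'+z'^2}{4F^2}.
\]
The identities
\[
1-P_1=\frac{z(1+z)}{F^2},\qquad P_1-P_2=\frac{2z(\sigma-1)}{F^2},\qquad P_2-\frac1{1+z}=\frac z{1+z}\Bigl(\frac{\sigma-1}{\sigma+z}\Bigr)^2
\]
show that $a^{-2}\le\frac1{1+z}\le P_2\le P_1\le1$. For $|u|\le1$ we have $z'=z''=0$, and the bounds hold. For $|u|\ge1$ we have $\sigma\ge\sigma_1:=\cosh^21$, and $\frac{\sigma-1}{\sigma+z}$ increases with $\sigma$, so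
\[
P_2\ge\frac1{1+z}+\frac z{1+z}\Bigl(\frac{\sigma_1-1}{\sigma_1+z}\Bigr)^2.
\]
The right side is continuous in $z\in[0,\mu]$, equals $1$ at $z=0$ and exceeds $\frac1{1+z}$ for $z>0$. So it is at least $a^{-2}+m$ for some $m>0$ depending only on $a$. Since $F\ge1$ and $|\sigma'|\le2\sigma\le2F$, we have $|E|\le\mu\epsilon+\frac14\mu^2\epsilon^2$ and $|z''|/2F\le\frac12\mu\epsilon$. It suffices to take $\frac32\mu\epsilon+\frac14\mu^2\epsilon^2\le\min(m,\delta)$.
\end{proof}

Put $A=a(1+\delta)$. With this $f$, the metric $g_f$ has $-A^2\le\sec\le-1$, it has constant curvature $-a^2$ where $|u|\ge u_0$, and $W=\{u=0\}$ is totally geodesic with induced metric $g_W$.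

\begin{example}[The model space]\label{ex:model}
Let $n=3$ and $M_0=(\mathbb R\times W,g_f)$. Since $f''>0$ and $f'(0)=0$, we have $f\ge a$, so $g_f\ge a^{-2}du^2+g_W$ is complete and Section~\ref{sec:horo} applies. We show that $M_0$ has horospheres of order $2$ and horospheres of order $2+\alpha$, where $\alpha=1-\frac1a$. We write $\asymp$ for equality up to bounded positive factors.

\emph{Slow horospheres.} On $\{u>u_0\}$ the metric is $a^{-2}$ times the hyperbolic one. This region contains a horoball $Z$ of $\mathbb H^3$: in the upper half-space model with $W$ a vertical plane, $\{u\le u_0\}$ is bounded by a slanted plane, and a small ball tangent to the boundary at infinity on the positive side of $W$ avoids it. As $Z$ is convex in $\mathbb H^3$, segments between its points are geodesics for both metrics, so distances and Busemann functions for the center of $Z$ agree on $Z$ up to the factor $a$. A hyperbolic horosphere in the interior of $Z$ is thus an open and closed subset of a horosphere of $M_0$, hence equal to it. It is a flat plane, of order $2$.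

\emph{Fast horospheres.} Write $g_W=d\tau^2+e^{2\tau}dx^2$ and let $\xi\in\partial W$ be the point $\tau=-\infty$. By (F1) and (F3) we may normalize $b=\tau$ on $W$. The translations in $x$, the maps $(\tau,x)\mapsto(\tau+c,e^{-c}x)$ and the reflection $u\mapsto-u$ are isometries of $M_0$ fixing $\xi$. Each changes $b$ by a constant, which can be read off on $W$. Hence $b=\tau+\psi(u)$ with $\psi$ even and $\psi(0)=0$. The $u$-lines are geodesics and $b$ is convex, so $\psi'\ge0$ for $u\ge0$, and $1=|\nabla b|^2=a^2(\psi'^2+f^{-2})$ gives $\psi'=\sqrt{a^{-2}-f^{-2}}$ there. On $H=\{\tau=-\psi(u)\}$ the induced metric is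
\[
a^{-2}\bigl((1+f^2\psi'^2)\,du^2+f^2e^{-2\psi}dx^2\bigr)=dy^2+h^2dx^2,\qquad y=\frac1{a^2}\int_0^uf,\quad h=\frac{fe^{-\psi}}a.
\]
Here $h=1$ on the line $y=0$, which is $H\cap W$. Moreover $h\ge1$, because for $u\ge0$ Lemma~\ref{lem:warp} gives $(f'/f)^2\ge a^{-2}-f^{-2}=\psi'^2$, that is, $(\log h)'\ge0$. For $u\ge u_0$ we have $0\le\frac1a-\psi'\le af^{-2}$, which is integrable, so $\psi=u/a+O(1)$, $y\asymp e^u$ and $h\asymp e^{\alpha u}$. Thus $h\asymp(1+|y|)^\alpha$ on $H$. The ball of radius $r$ about the origin lies in the square $\{|x|,|y|<r\}$, since $h\ge1$. It contains the square $\{|x|,|y|<r/2\}$, since one can travel first along the road $y=0$ and then along a $y$-line. Both squares have area $\asymp r\int_0^r(1+y)^\alpha dy\asymp r^{2+\alpha}$ for large $r$.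
\end{example}

In dimension $n$ the same computation has $x\in\mathbb R^{n-2}$ and volume $\asymp r^{n-2}\int_0^r(1+y)^{(n-2)\alpha}dy$, so the two orders are $n-1$ and $n-1+(n-2)\alpha$. These are the numbers that $k_-$ and $k_+$ approximate in Theorem~\ref{thm:main}. The gap vanishes if $a=1$, when the road expands at the same rate as its surroundings, and for $n=2$, when the road is a point.

\section{Closed manifolds with walls far apart}\label{sec:closed}

To place this geometry on a closed manifold we need hyperbolic manifolds containing totally geodesic hypersurfaces with arbitrarily wide collars. The point to watch in the next statement is that the width $R_0$ of the modified region does not depend on the separation $D$.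

\begin{proposition}\label{prop:mfd}
Let $n\ge3$, $a>1$, $\delta>0$ and $A=a(1+\delta)$. There is $R_0=R_0(a,\delta)>0$ such that for every $D>0$ there is a closed Riemannian $n$-manifold $M/\Gamma$, with $M$ simply connected, and a closed embedded totally geodesic hypersurface $\Sigma\subset M/\Gamma$, whose set $\mathcal W$ of lifts to $M$ (the \emph{walls}) has the following properties:
\begin{enumerate}
\item[(a)] $-A^2\le\sec\le-1$;
\item[(b)] each wall is a complete totally geodesic hypersurface isometric to $\mathbb H^{n-1}$;
\item[(c)] $\sec=-a^2$ outside $\bigcup_{W\in\mathcal W}\mathcal N_{R_0}(W)$;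
\item[(d)] $d(W,W')\ge D$ for distinct walls $W,W'$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $f$ and $u_0$ be as in Lemma~\ref{lem:warp}, put $R_0=u_0/a$, and fix $L>2u_0$ with $L\ge aD$.

\emph{The group.} Let $Q_0=x_1^2+\dots+x_n^2-\sqrt2\,x_{n+1}^2$ and realize $\mathbb H^n$ as a sheet of $\{Q_0=-1\}$. For an integer $m\ge3$ let $\Lambda_m$ be the group of $\gamma\in O(Q_0,\mathbb Z[\sqrt2])$ that preserve the sheet and are congruent to the identity modulo $m$; it has finite index in $O(Q_0,\mathbb Z[\sqrt2])$. The Galois conjugate of $Q_0$ is positive definite, so $Q_0$ has no nontrivial zero over $\mathbb Q(\sqrt2)$. By the theorem of Borel and Harish-Chandra, $\Lambda_m$ is then a cocompact lattice acting on $\mathbb H^n$. By Minkowski's lemma, the kernel of $GL_N(\mathbb Z)\to GL_N(\mathbb Z/m)$ is torsion free for $m\ge3$; viewing $\mathbb Z[\sqrt2]^{n+1}$ as $\mathbb Z^{2n+2}$, we see that $\Lambda_m$ is torsion free. Point stabilizers in a discrete group are finite, so $\Lambda_m$ acts freely.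

Let $K\subset\mathbb H^n$ be compact with $\Lambda_3K=\mathbb H^n$. Only finitely many $\gamma\in\Lambda_3\setminus\{1\}$ move a point of $K$ by less than $2L$. Choose a multiple $m$ of $3$, larger than the absolute values of the integer coordinates of all entries of the matrices $\gamma-1$; then none of these $\gamma$ lies in $\Gamma:=\Lambda_m$. If some $\gamma\in\Gamma\setminus\{1\}$ moved a point by less than $2L$, a conjugate of $\gamma$ in $\Lambda_3$ would move a point of $K$ by less than $2L$, and it would lie in $\Gamma$, which is normal in $\Lambda_3$. Hence every nontrivial element of $\Gamma$ moves every point by at least $2L$.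

\emph{The hypersurface.} Let $\iota=\operatorname{diag}(-1,1,\dots,1)$, the reflection in the hyperplane $W=\{x_1=0\}$. It normalizes $\Gamma$. Let $\gamma\in\Gamma$ with $\gamma W\ne W$. The element $\gamma'=\iota(\gamma\iota\gamma^{-1})=(\iota\gamma\iota)\gamma^{-1}$ lies in $\Gamma$, and $\gamma'\ne1$ because $\iota$ and $\gamma\iota\gamma^{-1}$ are the reflections in two different hyperplanes. For $x\in\gamma W$ we have $\gamma'x=\iota x$, so the hyperbolic distance from $x$ to $W$ is half the displacement of $x$ under $\gamma'$, hence at least $L$. Distinct translates of $W$ are therefore at distance at least $L$. Their union is a closed embedded hypersurface of $\mathbb H^n$, and its image $\Sigma$ is a compact embedded hypersurface of $\mathbb H^n/\Gamma$ whose lifts are these translates.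

\emph{The metric.} The collars $\{|u|<L/2\}$ of the translates of $W$ are disjoint. In each collar use the metric $g_f$, and elsewhere use $a^{-2}$ times the hyperbolic metric. The two agree for $|u|\ge u_0$, so the result is smooth. An element of $\Gamma$ that maps one translate to another preserves $g_W$ and $|u|$; as $f$ is even, the new metric is $\Gamma$-invariant. Let $M$ be $\mathbb H^n$ with this metric. Properties (a) and (b) were noted after Lemma~\ref{lem:warp}. In a collar $|du|=a$, and the $u$-lines have speed $1/a$, so the distance to the wall is $|u|/a$ inside its collar and at least $L/2a>R_0$ outside. This gives (c). A path between distinct walls crosses half of each of their collars, so it has length at least $L/a\ge D$.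
\end{proof}

\subsection*{Choice of constants}
Let $n$, $a$, $\theta$ be as in Theorem~\ref{thm:main}(B). The constants are chosen in the order $\delta,R,T,D$. Fix $0<\delta<\theta/\max(a,n-1)$, so that $A=a(1+\delta)\le a+\theta$, and put
\[
\rho=R_0+2,\qquad R=R_0+13,\qquad c_1=2^{-(n-1)}v^-_{1/8}/v^+_2,
\]
with $v^\pm$ from Lemma~\ref{lem:unit}. The number $T$ will be the time step of the recursions. In each step lengths will grow by the factor $\frac1{10}e^{aT}=e^{\kappa T}$ and volumes by the factor $c_1e^{(n-1)aT}=e^{\omega T}$, where
\[
\kappa=a-\frac{\log10}T,\qquad\omega=(n-1)a-\frac{\log(1/c_1)}T.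
\]
Define
\[
k_-=\frac{(n-1)A}\kappa,\qquad k_+=(n-2)\Bigl(1-\frac1A\Bigr)+\frac\omega A.
\]
The constant $c_1$ depends only on $n$ and $A$. So, as $T\to\infty$, $k_-$ tends to $(n-1)(1+\delta)<n-1+\theta$, and $k_+$ tends to $(n-2)(1-\frac1A)+\frac{n-1}{1+\delta}$, which exceeds $(n-2)(1-\frac1a)+n-1-\theta$ because $\frac1{1+\delta}\ge1-\delta$. Fix $T>3R+6$ so large that $\kappa,\omega>0$ and $k_\pm$ satisfy the bounds of the theorem. Then $T>45$, so $e^{-T}\le\frac1{20}$ and $e^{aT}\ge20$. Finally fix $D\ge2(T+R+1)$ and take $M$, $\Gamma$, $\Sigma$, $\mathcal W$ from Proposition~\ref{prop:mfd}.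

\section{Shadows of walls}\label{sec:shadow}

Flow a unit ball $B(q,1)$ of a horosphere for time $T$. The choice of $D$ ensures that only one wall can come close. We show that if $q$ is far from this wall, the flow lines that come close to it start in a subset of small diameter (Figure~\ref{fig:shadow}). The reason is that a convex set far from $q$ can be reached by these flow lines only at a high level of $b$, and the projection to $H$ contracts strongly there.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (-4,0) -- (4,0) node[right] {$\partial M$};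
\fill[gray!30] (1.6,0) arc (-31:211:0.7) arc (149:31:0.7) -- cycle;
\draw[thick] (1.6,0) arc (0:180:0.6);
\node at (1,0.8) {\small $W$};
\node[right] at (1.75,0.75) {\small $\mathcal N_{\rho'}(W)$};
\draw (-4,3) -- (4,3) node[right] {$H$};
\draw[thick] (-3,2.9) -- (-3,3.1) (3,2.9) -- (3,3.1);
\fill (0,3) circle (1.5pt) node[above left] {$q$};
\draw[line width=2pt] (0.3,3) -- (1.7,3);
\node[above] at (1,3) {$S$};
\draw[dotted] (0.3,3) -- (0.3,0.36) (1.7,3) -- (1.7,0.36);
\draw[->] (-1.6,3) node[above] {$y$} -- (-1.6,0.3) node[left] {$\varphi_t(y)$};
\end{tikzpicture}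
\caption{A shadow, drawn in the upper half-space model with the center $\xi$ of the horosphere $H$ at infinity (not to scale). The flow $\varphi_t$ moves points downward, and the ticks bound the unit ball of $H$ about $q$. The shadow $S$ consists of the points of this ball whose flow line meets the shaded neighborhood of the wall $W$; it is small when $W$ is far from $q$.}\label{fig:shadow}
\end{figure}

\begin{lemma}[Shadows are small]\label{lem:shadow}
Let $q\in H$, $W\in\mathcal W$ and $\rho'\ge0$, and suppose $d(q,W)\ge R'$ with $R'-\rho'\ge5$. The set of $y\in B(q,1)$ such that $\varphi_t(y)\in\mathcal N_{\rho'}(W)$ for some $t\ge0$ has $d_H$-diameter at most $\pi e^{5+\rho'-R'}$.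
\end{lemma}

\begin{proof}
Let $y_1,y_2$ be in the set and $z_i=\varphi_{t_i}(y_i)\in\mathcal N_{\rho'}(W)$ with $t_i\ge0$. Then $\Phi_H([z_1,z_2])$ is a path in $H$ from $y_1$ to $y_2$, and we bound its length.

First we bound $b$ from below on $[z_1,z_2]$. Let $w\in[z_1,z_2]$. By convexity $w\in\mathcal N_{\rho'}(W)$, so $d(q,w)\ge R'-\rho'\ge5$. By (F2), $w$ is within $2$ of a point $w'$ of $[z_1,y_1]\cup[y_1,y_2]\cup[y_2,z_2]$. The segment $[y_1,y_2]$ lies in the convex ball $B_M(q,1)$, so $w'\in[y_1,y_2]$ would give $d(q,w)<3$. Hence $w'=\varphi_t(y_i)$ for some $i$ and $t\ge0$, and $1+t>d(q,w')\ge R'-\rho'-2$. It follows that $b(w)\ge t-2\ge R'-\rho'-5\ge0$.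

Let $m\ge R'-\rho'-5$ be the minimum of $b$ on $[z_1,z_2]$, attained at the arclength parameter $s_0$. Moving away from $s_0$ along the segment, the derivative of $b$ at $s_0$ is nonnegative, so $e^b\ge e^m\cosh(s-s_0)$ by Lemma~\ref{lem:exp}(c). By \eqref{eq:proj} the projected path has length at most $e^{-m}\int_{\mathbb R}ds/\cosh s=\pi e^{-m}$.
\end{proof}

To iterate, the flow lines outside the shadow must end, at time $T$, at points that are again far from all walls.

\begin{definition}
A point $q\in M$ is \emph{good} if $d(q,W)\ge R$ for all $W\in\mathcal W$, and \emph{fair} if $d(q,W)\ge R-1$ for all $W\in\mathcal W$.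
\end{definition}

Good points are fair, and so is every point within distance $1$ of a good point. The next lemma starts from a fair point and produces good points; the margin between the two notions is needed only in the proof of (i).

\begin{lemma}[One step]\label{lem:step}
Let $q\in H$ be fair. There is $S\subset B(q,1)$ of $d_H$-diameter at most $\frac1{20}$ such that for every $y\in B(q,1)\setminus S$ the curvature is $-a^2$ at $\varphi_t(y)$ for $0\le t\le T$, and $\varphi_T(y)$ is good.
\end{lemma}

\begin{proof}
Call a wall $W$ \emph{relevant} if $d(\varphi_t(y),W)<R$ for some $y\in B(q,1)$ and $t\in[0,T]$. Then $d(q,W)<1+T+R\le D/2$, so at most one wall is relevant. The points $\varphi_t(y)$ stay at distance at least $R>R_0$ from all other walls. If no wall is relevant, take $S=\emptyset$. Otherwise let $W$ be the relevant wall. It suffices to find $S$ such that for $y\in B(q,1)\setminus S$ the points $\varphi_t(y)$ avoid $\mathcal N_{R_0}(W)$ and $d(\varphi_T(y),W)\ge R$. If $W$ is much farther than $R$ from $q$, we remove the shadow of the whole $R$-neighborhood. If not, that shadow may be large; we remove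 the shadow of a thinner neighborhood and use the length of $T$ to let the flow line move away from $W$.

\emph{Case $d(q,W)\ge2R$.} Let $S$ be the set of Lemma~\ref{lem:shadow} with $R'=2R$ and $\rho'=R$. Its diameter is at most $\pi e^{5-R}\le\pi e^{-8}<\frac1{20}$, and for $y\notin S$ we have $d(\varphi_t(y),W)>R$ for all $t\ge0$.

\emph{Case $R-1\le d(q,W)<2R$.} Let $S$ be the set of Lemma~\ref{lem:shadow} with $R'=R-1$ and $\rho'=\rho$. Here $R'-\rho'=10$, so the diameter is at most $\pi e^{-5}<\frac1{20}$. Let $y\notin S$. The ray $\varphi_t(y)$, $t\ge0$, avoids $\mathcal N_\rho(W)\supset\mathcal N_{R_0}(W)$. Suppose $d(\varphi_T(y),W)<R$. Let $w_0,w_1\in W$ be the feet of $p_0=y$ and $p_1=\varphi_T(y)$, so that $d(p_0,w_0)<2R+1$ and $d(p_1,w_1)<R$. By (F2) the point $p=\varphi_{2R+4}(y)\in[p_0,p_1]$ is within $2$ of $[p_0,w_0]\cup[w_0,w_1]\cup[w_1,p_1]$. It is not within $2$ of $[p_0,w_0]$, since $d(p,p_0)=2R+4>(2R+1)+2$, and not within $2$ of $[w_1,p_1]$, since $d(p,p_1)=T-2R-4>R+2$. So it is within $2\le\rho$ of $[w_0,w_1]\subset W$, a contradiction.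
\end{proof}

\section{Recursions for length and volume}\label{sec:rec}

For a slow horosphere we need \emph{every} path that crosses a unit ball to become long under the flow, including paths that run into the shadow. A path that crosses the ball has ends at distance $1$, while the shadow has diameter $\frac1{20}$; so a definite part of the path avoids the shadow. After time $T$ this part crosses about $e^{aT}$ unit balls centered at good points, and to each of them the argument applies again.

\begin{lemma}[Lengths]\label{lem:length}
For $t\ge0$ let $G_t$ be the infimum of the length of $\varphi_t\circ c$ over all horospheres $H$, all fair $q\in H$ and all paths $c$ in $H$ from $q$ to a point at $d_H$-distance $1$ from $q$. Then $G_0\ge1$ and $G_{t+T}\ge\frac1{10}e^{aT}G_t$. Hence $G_{jT}\ge e^{\kappa jT}$ for all integers $j\ge0$.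
\end{lemma}

\begin{proof}
The bound $G_0\ge1$ is the definition of $d_H$. Let $H,q,c$ be as in the statement, let $S$ be given by Lemma~\ref{lem:step}, and put $\ell=d_H(q,\cdot)$.

\emph{A subpath away from the shadow.} If $S=\emptyset$ let $I=[0,0.3]$. Otherwise fix $s\in S$. Every point within $\frac1{20}$ of $S$ satisfies $|\ell-\ell(s)|\le0.1$. Removing $[\ell(s)-0.1,\ell(s)+0.1]$ from $[0,0.9]$ leaves at most two intervals of total length at least $0.7$, so one of them contains a closed interval $I$ of length $0.3$. Along $c$ the function $\ell$ goes from $0$ to $1$. Let $c'$ be the subpath that ends at the first point where $\ell=\max I$ and starts at the last earlier point where $\ell=\min I$. Then $\ell\in I$ on $c'$, the ends of $c'$ are at distance at least $0.3$, and every point within $\frac1{20}$ of $c'$ lies in $B(q,1)\setminus S$: it has $\ell\le0.95$, and no point of $c'$ is within $\frac1{20}$ of $S$.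

\emph{Cutting its image.} Let $p_0$ be the initial point of $\varphi_Tc'$, and let $p_{i+1}$ be the first later point of $\varphi_Tc'$ with $d_H(p_i,p_{i+1})=1$, if there is one. Each step uses length at least $1$, so the process stops at some $p_k$, and the endpoint $p_{k+1}$ of $\varphi_Tc'$ lies in $B(p_k,1)$. For $0\le i\le k$ join $p_i$ to $p_{i+1}$ by a minimizing path in $H_T$, of length at most $1$. Its image under $\varphi_{-T}$ starts on $c'$ and has length at most $e^{-T}\le\frac1{20}$, so it lies in $B(q,1)\setminus S$. There $\varphi_T$ expands by at least $\frac12e^{aT}$, by Lemmas~\ref{lem:step} and~\ref{lem:exp}(b), so the image has in fact length at most $2e^{-aT}$. These $k+1$ images join the ends of $c'$, so $0.3\le2(k+1)e^{-aT}$, and $k\ge0.15\,e^{aT}-1\ge0.1\,e^{aT}$ because $e^{aT}\ge20$.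

Each $p_i$ is good by Lemma~\ref{lem:step}. For $0\le i<k$ the part of $\varphi_Tc'$ from $p_i$ to $p_{i+1}$ is thus a competitor for $G_t$, and $\varphi_{t+T}\circ c$ has length at least $kG_t$.
\end{proof}

\begin{corollary}\label{cor:upper}
Let $x\in H$ and $t=jT$ with $j\ge0$ an integer. If $\varphi_{-t}(x)$ is fair, then $\operatorname{Vol}B(x,r)\le v_1^+e^{(n-1)At}$ for $r\le e^{\kappa t}$.
\end{corollary}

\begin{proof}
Let $q=\varphi_{-t}(x)$ and let $c$ be a path in $H$ from $x$ of length less than $G_t$. If $\varphi_{-t}\circ c$ left $B(q,1)$, an initial part of it would be a competitor for $G_t$, and $c$ would have length at least $G_t$. So $B(x,r)\subset B(x,G_t)\subset\varphi_tB(q,1)$, and this set has volume at most $e^{(n-1)At}v_1^+$.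
\end{proof}

The volume bound here uses only the crude rate $(n-1)A$. This costs little because $A$ is close to $a$, which is why the upper bound $(1+\delta)^2$ in Lemma~\ref{lem:warp} matters.

For a fast horosphere we need a lower bound on volume. This recursion is simpler, since we may choose a small ball outside the shadow and discard the rest.

\begin{lemma}[Volumes]\label{lem:volume}
For $t\ge0$ let $V_t$ be the infimum of $\operatorname{Vol}\varphi_tB(q,1)$ over all horospheres $H$ and all fair $q\in H$. Then $V_{t+T}\ge c_1e^{(n-1)aT}V_t$, hence $V_{jT}\ge v_1^-e^{\omega jT}$. Moreover, for every fair $q\in H$ there is a good point $q'\in H_T$ with $\varphi_{-T}\overline B(q',1)\subset B(q,1)$, where $\overline B$ denotes the closed ball.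
\end{lemma}

\begin{proof}
Let $q\in H$ be fair, let $S$ be given by Lemma~\ref{lem:step}, and fix $s\in S$ if $S\ne\emptyset$. If $S=\emptyset$ or $d_H(q,s)\ge\frac14$, let $y_0=q$. Otherwise $S\subset B(q,0.3)$, and we take $y_0$ with $d_H(q,y_0)=\frac12$, which exists by Lemma~\ref{lem:proper}. In both cases the points of $S$ are at distance at least $0.2$ from $y_0$. So $Y=B(y_0,\frac18)$ is disjoint from $S$ and contained in $B(q,\frac58)$, and
\[
\operatorname{Vol}\varphi_TY\ge2^{-(n-1)}e^{(n-1)aT}v^-_{1/8}
\]
by Lemmas~\ref{lem:step} and~\ref{lem:exp}(b). Let $p_1,\dots,p_k$ be a maximal family of points of the bounded set $\varphi_TY$ with pairwise $d_H$-distances at least $2$. The balls $B(p_i,2)$ cover $\varphi_TY$, so $k\ge\operatorname{Vol}(\varphi_TY)/v_2^+\ge c_1e^{(n-1)aT}$. The points $p_i$ are good and the balls $B(p_i,1)$ are disjoint. For any $p\in\varphi_TY$ the set $\varphi_{-T}\overline B(p,1)$ lies within $e^{-T}\le\frac1{20}$ of $Y$, hence in $B(q,1)$. Therefore $\operatorname{Vol}\varphi_{t+T}B(q,1)\ge\sum_i\operatorname{Vol}\varphi_tB(p_i,1)\ge kV_t$. Also $V_0\ge v_1^-$, and $q'=\varphi_T(y_0)$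 has the last property.
\end{proof}

We will apply the volume bound to unit balls centered \emph{on} a wall, which are not fair. After a bounded time such a ball has grown so much that it contains good points. Indeed, a large piece of a horosphere cannot stay near a wall: the neighborhood of the wall is convex, and chords of a horosphere reach deep into the horoball.

\begin{lemma}\label{lem:escape}
There is $t_0\ge1$ such that for every horosphere $H$ and $y\in H$ there is $y'\in B(y,\frac12)$ with $\varphi_{t_0}(y')$ good. There is $c_2>0$ such that $\operatorname{Vol}\varphi_tB(y,1)\ge c_2e^{\omega t}$ for all $H$, $y\in H$ and $t\ge0$.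
\end{lemma}

\begin{proof}
Let $Q=(3R+5)e^{A(2R+3)}$ and fix $t_0\ge1$ with $e^{t_0}>2Q$. Let $z=\varphi_{t_0}(y)$ and $H'=\varphi_{t_0}(H)$, and normalize $b=0$ on $H'$. By \eqref{eq:balls}, $U=B(z,e^{t_0}/2)\subset\varphi_{t_0}B(y,\frac12)$. Suppose that no point of $U$ is good. Then $U$ is covered by the open sets $\{d(\cdot,W)<R\}$, which are pairwise disjoint since $D\ge2R$. As $U$ is connected, it lies in one of them, say $O=\{d(\cdot,W)<R\}$, which is convex.

We find a point $p\notin O$ on a chord with ends in $U$. Let $x=\varphi_{-(R+2)}(z)$. Extend the geodesic from the foot of $x$ on $W$ through $x$ (any normal geodesic if $x\in W$) by length $R+1$ beyond $x$, to a point $p$. By (F1), $d(p,W)\ge R+1$. Since $b(x)=-(R+2)$, we have $-(2R+3)\le b\le-1$ on $[x,p]$. Take a geodesic line through $p$ tangent to the horosphere through $p$. By Lemma~\ref{lem:exp}(c), at distance $s$ from $p$ on this line $b\ge b(p)$ and $b\ge-(2R+3)+s-\log2$. So the line first meets $H'$ on the two sides of $p$ at points $h_1,h_2$ with $d(p,h_i)\le2R+4$, and $p\in[h_1,h_2]$. The path $[x,p]\cup[p,h_i]$ has length at most $3R+5$,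 and $-(2R+3)\le b\le0$ on it. By \eqref{eq:proj} its image under $\Phi_{H'}$, which joins $z$ to $h_i$, has length at most $Q<e^{t_0}/2$. So $h_1,h_2\in U\subset O$, and $p\in O$ by convexity, a contradiction.

For the second part, let $q=\varphi_{t_0}(y')$. Then $\varphi_{-t_0}B(q,1)\subset B(y',e^{-1})\subset B(y,1)$, so $\operatorname{Vol}\varphi_{t_0+jT}B(y,1)\ge V_{jT}\ge v_1^-e^{\omega jT}$. Put $c_2=v_1^-e^{-\omega(t_0+T)}$. The volume of $\varphi_tB(y,1)$ is nondecreasing in $t$. For $t_0+jT\le t<t_0+(j+1)T$ it is at least $v_1^-e^{\omega jT}\ge c_2e^{\omega t}$, and for $0\le t<t_0$ it is at least $v_1^-\ge c_2e^{\omega t}$.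
\end{proof}

\section{A slow horosphere and fast horospheres}\label{sec:two}

Corollary~\ref{cor:upper} bounds $\operatorname{Vol}B(x,r)$ at all scales if the ray from $x$ to the center of the horosphere is fair at all times $jT$. We construct such a ray as a flow line coming from an auxiliary boundary point, and then take its forward endpoint as the center. The change of center is harmless because fairness is a property of points, not of directions.

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)(i)]
Fix any $\xi_0\in\partial M$, with flow $\varphi_t$. By Lemma~\ref{lem:escape} there is a good point $q_0$; let $H_0$ be the horosphere through $q_0$ centered at $\xi_0$. Lemma~\ref{lem:volume} gives inductively good points $q_j\in H_{jT}$ with $\varphi_{-T}\overline B(q_{j+1},1)\subset\overline B(q_j,1)$. The nonempty compact sets $\varphi_{-jT}\overline B(q_j,1)\subset H_0$ are nested, so they have a common point $x$. Then $d(\varphi_{jT}(x),q_j)\le1$, and $\varphi_{jT}(x)$ is fair for all $j\ge0$; this is where the margin between good and fair is used.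

Let $\eta$ be the endpoint of the ray $t\mapsto\varphi_t(x)$, $t\ge0$, let $H^\eta$ be the horosphere through $x$ centered at $\eta$, and let $\varphi^\eta_t$ be its flow. Then $\varphi^\eta_{-jT}(x)=\varphi_{jT}(x)$ is fair. Given $r\ge1$, choose $j\ge1$ with $e^{\kappa(j-1)T}\le r\le e^{\kappa jT}$. By Corollary~\ref{cor:upper},
\[
\operatorname{Vol}B_{H^\eta}(x,r)\le v_1^+e^{(n-1)AT}\bigl(e^{\kappa(j-1)T}\bigr)^{(n-1)A/\kappa}\le v_1^+e^{(n-1)AT}\,r^{k_-}.\qedhere
\]
\end{proof}

For (ii) we imitate the squares of Example~\ref{ex:model}. Go back for the time $t$ with $e^{At}=r$. A unit ball at that level flows to a set of radius at most $r$ and volume about $r^{n-1}$. The road $H\cap W$ contracts only by $e^{-t}$, so the part of it within distance $r$ of $x$ still has radius $re^{-t}=r^{1-1/A}$ at that level, and carries about $r^{(n-2)(1-1/A)}$ disjoint unit balls.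

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)(ii)]
Let $W\in\mathcal W$, $\xi\in\partial W$, $x\in W$, and let $H=H_0$ be the horosphere through $x$ centered at $\xi$. By (F1) and (F3), the flow $\varphi_t$ preserves $W$ and $b|_W$ is a Busemann function of $W\cong\mathbb H^{n-1}$. So there are coordinates in which $g_W=d\tau^2+e^{2\tau}|dx'|^2$, $x'\in\mathbb R^{n-2}$, $b|_W=\tau$, and $\varphi_t$ adds $t$ to $\tau$. Each $H_s\cap W$ is a flat $\mathbb R^{n-2}$, and $\varphi_t$ multiplies flat distances by exactly $e^t$. Two points of $H_s\cap W$ at flat distance $K$ have distance $2\operatorname{arcsinh}(K/2)$ in $W$, as one reads from the distance formula of the upper half-space model for two points at height $1$.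

Let $r\ge1$ and $t=\frac1A\log r$, so $re^{-t}=r^{1-1/A}\ge1$. In the flat ball of radius $re^{-t}$ about $\varphi_{-t}(x)$ in $H_{-t}\cap W$, take a maximal family of points $y_i$ with pairwise flat distances at least $2\sinh1$. The flat balls of radius $2\sinh1$ about the $y_i$ cover this ball, so there are at least $c_3(re^{-t})^{n-2}$ points, with $c_3=(2\sinh1)^{-(n-2)}$. For $i\ne j$ we have $d_H(y_i,y_j)\ge d(y_i,y_j)\ge2\operatorname{arcsinh}(\sinh1)=2$, so the balls $B(y_i,1)\subset H_{-t}$ are disjoint, and so are the sets $\varphi_tB(y_i,1)\subset H$. By \eqref{eq:balls}, $\varphi_tB(y_i,1)\subset B(\varphi_t(y_i),r)$, and the flat segment from $x$ to $\varphi_t(y_i)$ in $H\cap W$ has length at most $e^t\cdot re^{-t}=r$. By Lemma~\ref{lem:escape},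
\[
\operatorname{Vol}B(x,2r)\ge c_3(re^{-t})^{n-2}\,c_2e^{\omega t}=c_2c_3\,r^{(n-2)(1-1/A)+\omega/A}=c_2c_3\,r^{k_+}.\qedhere
\]
\end{proof}

\section{Generic horospheres}\label{sec:generic}

Slow centers and fast centers are both dense in $\partial M$. A ball of fixed radius changes little when the center of the horosphere moves a little. So near any boundary point there are centers whose horospheres look slow at one large scale, fast at a much larger one, and so on. Baire's theorem organizes this.

Fix $o\in M$. For $\xi\in\partial M$ normalize $b_\xi(o)=0$, let $H_\xi=\{b_\xi=0\}$, and put $\mathcal V_\xi(r)=\operatorname{Vol}B_{H_\xi}(o,r)$.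

\begin{lemma}\label{lem:cont}
Let $\xi\in\partial M$, $r>0$ and $\lambda>1$. For all $\xi'$ in a neighborhood of $\xi$,
\[
\mathcal V_{\xi'}(\lambda r)\ge\lambda^{-(n-1)}\mathcal V_\xi(r),\qquad\mathcal V_{\xi'}(r/\lambda)\le\lambda^{n-1}\mathcal V_\xi(r).
\]
\end{lemma}

\begin{proof}
By (F3) the vector $\nabla b_\xi(x)$ depends continuously on $(x,\xi)$. Hence the supremum $\epsilon$ of $|\nabla b_\xi-\nabla b_{\xi'}|$ over $B_M(o,r)$ tends to $0$ as $\xi'\to\xi$. Take $\xi'$ so close to $\xi$ that $\epsilon<1$ and $\sqrt{1-\epsilon^2}\,e^{-A\epsilon r}\ge\lambda^{-1}$. Let $F$ be the restriction of $\Phi_{H_{\xi'}}$ to $U=B_{H_\xi}(o,r)\subset B_M(o,r)$; then $F(o)=o$.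

For $x\in U$, integrating along $[o,x]$ gives $|b_{\xi'}(x)|=|b_{\xi'}(x)-b_\xi(x)|\le\epsilon r$. For $v\in T_xH_\xi$ we have $|\langle v,\nabla b_{\xi'}\rangle|=|\langle v,\nabla b_{\xi'}-\nabla b_\xi\rangle|\le\epsilon|v|$. The vector $DF(v)$ is the image of the part of $v$ orthogonal to $\nabla b_{\xi'}$ under the flow of $\nabla b_{\xi'}$ for a time of absolute value at most $\epsilon r$. By Lemma~\ref{lem:exp}(a),
\[
\lambda^{-1}|v|\le\sqrt{1-\epsilon^2}\,e^{-A\epsilon r}|v|\le|DF(v)|\le e^{A\epsilon r}|v|\le\lambda|v|.
\]
The map $F$ is injective. Indeed, if $F(x)=F(y)$ with $x\ne y$, the segment $[x,y]\subset B_M(o,r)$ is part of a flow line of $\nabla b_{\xi'}$, along which $b_\xi$ has derivative $\langle\nabla b_\xi,\nabla b_{\xi'}\rangle\ge1-\epsilon^2/2>0$; this contradicts $b_\xi(x)=b_\xi(y)$. A path in $H_\xi$ from $o$ of length less than $r$ stays in $U$ and is mapped to a path of length less than $\lambda r$, so $F(U)\subset B_{H_{\xi'}}(o,\lambda r)$. Since the Jacobian of $F$ is at least $\lambda^{-(n-1)}$, the first inequality follows. The argument used only the bound $\epsilon$ on $B_M(o,r)$,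 which is symmetric in $\xi$ and $\xi'$. Exchanging them and replacing $r$ by $r/\lambda$ gives $\mathcal V_\xi(r)\ge\lambda^{-(n-1)}\mathcal V_{\xi'}(r/\lambda)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)(iii)]
For integers $m\ge1$ let
\begin{align*}
U_m^+&=\{\xi:\ \mathcal V_\xi(r)>r^{k_+-1/m}\text{ for some }r>m\},\\
U_m^-&=\{\xi:\ \mathcal V_\xi(r)<r^{k_-+1/m}\text{ for some }r>m\}.
\end{align*}
These sets are open. If $\xi\in U_m^+$ with radius $r$, choose $\lambda>1$ with $\lambda^{-(n-1)}\mathcal V_\xi(r)>(\lambda r)^{k_+-1/m}$; by Lemma~\ref{lem:cont} the radius $\lambda r$ works for all $\xi'$ near $\xi$. If $\xi\in U_m^-$ with radius $r$, choose $\lambda>1$ with $r/\lambda>m$ and $\lambda^{n-1}\mathcal V_\xi(r)<(r/\lambda)^{k_-+1/m}$; then the radius $r/\lambda$ works near $\xi$.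

They are also dense. The set $U_m^+$ contains every $\xi$ with $\underline k(\xi)\ge k_+$, and $U_m^-$ contains every $\xi$ with $\overline k(\xi)\le k_-$. Since $\underline k$ and $\overline k$ are $\Gamma$-invariant, (ii) and (i) show that $U_m^+$ contains the orbit of any point in the boundary of a wall and $U_m^-$ contains $\Gamma\eta$. These orbits are dense by (F4).

By Baire's theorem, $\bigcap_m(U_m^+\cap U_m^-)$ is a dense $G_\delta$ subset of the sphere $\partial M$. For $\xi$ in this set there are radii $r_m,r_m'>m$ with
\[
\frac{\log\mathcal V_\xi(r_m)}{\log r_m}>k_+-\frac1m,\qquad\frac{\log\mathcal V_\xi(r'_m)}{\log r'_m}<k_-+\frac1m,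
\]
so $\overline k(\xi)\ge k_+$ and $\underline k(\xi)\le k_-$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CLS}
Gilles Courtois, Pablo Lessa, Emiliano Sequeira,
\emph{Volume growth of horospheres in diagonalizable Heintze groups},
arXiv:2505.16450 (2025).

\bibitem{HIH}
Heintze, Im Hof,
\emph{Geometry of horospheres},
J. Differential Geom. 12 (1977).

\end{thebibliography}
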